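
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{A finite group recognizable by spectrum\\ whose quotient by the socle is not solvable}


\begin{abstract}
The spectrum of a finite group is the set of its element orders, and a finite group is recognizable by spectrum if it is determined by its spectrum up to isomorphism. We show that the wreath product $Sz(2^f)\wr M_{23}$, for the natural action of $M_{23}$ on $23$ points, is recognizable by spectrum whenever $f>1$ is odd, coprime to $33$ and coprime to $|Sz(2^f)|$; for instance, for every prime $f\ge 7$, $f\ne 11$. Hence there are infinitely many recognizable groups $G$ such that $G/Soc(G)$ is not solvable. We also show that $Sz(2^5)\wr M_{23}$ is not recognizable.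
\end{abstract}

\section{Introduction}

The \emph{spectrum} $\omega(G)$ of a finite group $G$ is the set of orders of its elements. Two finite groups are \emph{isospectral} if they have the same spectrum. Let $h(G)$ be the number of pairwise non-isomorphic finite groups isospectral to $G$; the group $G$ is \emph{recognizable by spectrum} if $h(G)=1$. The \emph{socle} $Soc(G)$ is the subgroup generated by all minimal normal subgroups of $G$. The following question is posed in \cite{GMSVY}: \emph{does there exist a finite recognizable by spectrum group $G$ such that $G/Soc(G)$ is not solvable?} We show that the answer is yes.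

\subsection{What such a group must look like}

The following elementary observation serves only to motivate the choice of $G$; it is not used in the proofs.

\begin{lemma}\label{lem:radical}
If a finite group $G$ has a nontrivial solvable normal subgroup, then $h(G)$ is infinite.
\end{lemma}

\begin{proof}
$G$ has a normal elementary abelian $p$-subgroup $V\ne 1$ for some prime $p$. For $k\ge 1$ put $G_k=\{(g_1,\dots,g_k)\in G^k : g_1V=\dots=g_kV\}$, a group of order $|G|\,|V|^{k-1}$. It contains the diagonal copy of $G$, so $\omega(G)\subseteq\omega(G_k)$. Conversely, let $(g_1,\dots,g_k)\in G_k$ and let $m$ be the common order of the cosets $g_iV$. Since $g_i^m\in V$, each $|g_i|$ is $m$ or $mp$, so the order of $(g_1,\dots,g_k)$, which is the least common multiple of the $|g_i|$, equals one of the $|g_i|$. Thus $\omega(G_k)=\omega(G)$ for all $k$.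
\end{proof}

So a recognizable group $G\neq1$ has $Soc(G)=S_1\times\dots\times S_n$ with all $S_i$ nonabelian simple and $C_G(Soc(G))=1$. It permutes the $S_i$; if $K$ is the kernel of this action, then $K/Soc(G)$ embeds in $\prod Out(S_i)$, which is solvable. Hence $G/Soc(G)$ is nonsolvable exactly when $G$ induces a nonsolvable permutation group on the simple factors. In particular, at least five factors are needed, and the natural candidates are wreath products $L\wr M$ with $L$ simple and $M$ a nonsolvable permutation group.

At first sight this is discouraging, because the spectrum forgets the number of factors in a large direct power. For $L=Sz(q)$, $q=2^f$, the spectrum consists of the divisors of the four pairwise coprime numbers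
\begin{equation}\label{eq:ni}
n_1=4,\qquad n_2=q-1,\qquad n_3=q+\sqrt{2q}+1,\qquad n_4=q-\sqrt{2q}+1 .
\end{equation}
Therefore $\omega(L^4)$ already consists of all divisors of $n_1n_2n_3n_4$, and $\omega(L^k)=\omega(L^4)$ for all $k\geq4$. What rescues the situation are the elements \emph{outside} the base $L^n$ of $L\wr M$. An element $z\in M$ of prime order centralizes in $L^n$ one diagonal copy of $L$ for each of its cycles (fixed points included), and under suitable conditions on $M$ the spectrum of $C_{L^n}(z)$ can be read off from $\omega(L\wr M)$. If $z$ has at most three cycles, this spectrum differs from $\omega(L^4)$. In $M_{23}$, acting on $23$ points, an element of order $23$ has one cycle, and an element of order $11$ has three. The proof rests on the inequality $3<4$.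

\subsection{Results}

Throughout, $A\wr M_{23}=A^{23}\rtimes M_{23}$ refers to the natural action of $M_{23}$ on $23$ points.

\begin{theorem}\label{thm:main}
Let $f>1$ be odd with $\gcd(f,33)=1$ and $\gcd(f,|Sz(2^f)|)=1$, let $L=Sz(2^f)$ and $G=L\wr M_{23}$. Then $Soc(G)=L^{23}$, $G/Soc(G)\cong M_{23}$ and $h(G)=1$. In particular, this holds for every prime $f\ge 7$, $f\ne 11$, so there are infinitely many such groups.
\end{theorem}

The last sentence follows from the first part: if $f\ge 7$ is prime, then $2^f-1\equiv 1$ and $2^{2f}+1\equiv 5\pmod f$, so $f$ does not divide $|Sz(2^f)|=2^{2f}(2^f-1)(2^{2f}+1)$. The first example is $Sz(2^7)\wr M_{23}$.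

\begin{proposition}\label{prop:sz32}
The condition $\gcd(f,|Sz(2^f)|)=1$ cannot simply be dropped: $Sz(2^5)\wr M_{23}$ is not recognizable by spectrum.
\end{proposition}

The hypotheses enter as follows. Since $3\nmid f$ and $11\nmid f$, the order of $L$ is prime to $3,7,11,23$, so these four primes are seen only by $M_{23}$; moreover $13\nmid|L|$, which is used once, to exclude certain Suzuki groups. The condition $\gcd(f,|L|)=1$ keeps field automorphisms of $L$ out of a group isospectral to $G$; Proposition~\ref{prop:sz32} shows how they can intrude.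

\subsection{Plan of the proof}

Let $\omega(H)=\omega(G)$. Section~\ref{sec:tests} gives the two tests, at the primes $23$ and $11$, that $H$ must pass once it is known to have $M_{23}$ on top, and applies them by hand to two kinds of competitors. Section~\ref{sec:fixed} contains a lemma that produces fixed points. Section~\ref{sec:top} shows that $H$ does have $M_{23}$ on top, over a normal subgroup $J$ of order prime to $3\cdot7\cdot11\cdot 23$. In Section~\ref{sec:bottom} the two tests show that $H/R\cong G$, where $R$ is the solvable radical of $J$. In Section~\ref{sec:R} they show that $R=1$. The identification of $M_{23}$ rests on a statement about simple groups (Proposition~\ref{prop:simple}), whose case-by-case proof is in Section~\ref{sec:simple}. Section~\ref{sec:sz32} proves Proposition~\ref{prop:sz32}.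

\section{Conventions and standard facts}\label{sec:facts}

For a finite group $X$, $\pi(X)$ is the set of prime divisors of $|X|$. Distinct primes $r,s$ are \emph{adjacent in $X$} if $rs\in\omega(X)$. The set $\omega(X)$ is closed under taking divisors, and $\omega(Y)\subseteq\omega(X)$ for every section $Y$ of $X$; so primes adjacent in a section of $X$ are adjacent in $X$. For a set $\tau$ of primes, $\tau'$ is the complementary set and $O_\tau(X)$ is the largest normal $\tau$-subgroup of $X$. For a $p$-group $S$, $\Omega_1(Z(S))$ is the subgroup of elements of order dividing $p$ in $Z(S)$. An elementary abelian group of order $q$ is denoted by $E_q$. Throughout,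
\[
P=\{3,7,11,23\}.
\]
A group $W{:}\langle g\rangle$ with $W\neq1$ and $g$ of prime order is a \emph{Frobenius group} if $C_W(g)=1$. We use the following facts.

\begin{itemize}
\item[(F1)] \emph{Coprime action.} If a cyclic group $A$ acts on $X$, $\gcd(|A|,|X|)=1$, and $N\trianglelefteq X$ is $A$-invariant, then $C_{X/N}(A)=C_X(A)N/N$. If a group $A$ acts on an abelian group $X$ with $\gcd(|A|,|X|)=1$, then $X=C_X(A)\times[X,A]$.
\item[(F2)] \emph{Schur--Zassenhaus}, in this form: if $B\trianglelefteq X$, $Y\le X/B$ and $\gcd(|Y|,|B|)=1$, then $X$ has a subgroup that maps isomorphically onto $Y$.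
\item[(F3)] \emph{Thompson}: a finite group with a fixed-point-free automorphism of prime order is nilpotent.
\item[(F4)] By the classification of finite simple groups, $Out(T)$ is solvable for every nonabelian simple group $T$, and the Suzuki groups are the only nonabelian simple groups of order prime to $3$. Standard properties of the simple groups are taken from \cite{ATLAS} and \cite{GLS3}.
\item[(F5)] \emph{Suzuki}: for $L=Sz(q)$, $q=2^f$, $f\geq3$ odd, $\omega(L)$ is the set of divisors of the pairwise coprime numbers $n_1,\dots,n_4$ in \eqref{eq:ni}; Sylow subgroups of odd order are cyclic; there is one class of involutions; $Out(L)\cong C_f$ consists of field automorphisms. For $q>8$ the Schur multiplier of $L$ is trivial (Alperin--Gorenstein).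
\item[(F6)] \emph{Shi} \cite{Shi}: $Sz(2^{2m+1})$, $m\ge1$, is recognizable by spectrum.
\item[(F7)] $M_{23}$ \cite{ATLAS}: $|M_{23}|=2^7\cdot 3^2\cdot 5\cdot 7\cdot 11\cdot 23$; $\omega(M_{23})=\{1,2,3,4,5,6,7,8,11,14,15,23\}$; $Out(M_{23})=1$; the subgroups of index $23$ form one conjugacy class and are isomorphic to $M_{22}$; there are Frobenius subgroups $7{:}3$ and $23{:}11$; elements of order $23$ and $11$ have cycle types $23$ and $1\cdot 11^2$.
\end{itemize}

\section{Two tests for groups isospectral to \texorpdfstring{$L\wr M_{23}$}{L wr M23}}\label{sec:tests}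

\subsection{Which primes are where}

\begin{lemma}\label{lem:arith}
Let $h\ge 3$ be odd. Then $3$ and $11$ do not divide $|Sz(2^h)|$; each of $7$ and $13$ divides it if and only if $3\mid h$; and $23$ divides it if and only if $11\mid h$.
\end{lemma}

\begin{proof}
An odd prime $c$ divides $|Sz(2^h)|=2^{2h}(2^h-1)(2^{2h}+1)$ if and only if $2^h\equiv 1$ or $2^{2h}\equiv-1\pmod c$. The orders of $2$ modulo $3,7,11,13,23$ are $2,3,10,12,11$.

Modulo $3$: $2^h\equiv -1$ and $2^{2h}\equiv 1$. Modulo $7$ and $23$ the order of $2$ is odd, so $-1$ is not a power of $2$, and the condition is $3\mid h$, respectively $11\mid h$. Modulo $11$: $10\nmid h$, and $2^{2h}\equiv -1\equiv 2^{5}$ would give $2h\equiv 5\pmod{10}$, which is impossible. Modulo $13$: $12\nmid h$, and $2^{2h}\equiv-1\equiv 2^6$ means $2h\equiv 6\pmod{12}$, that is, $h\equiv 3 \pmod 6$; for odd $h$ this is $3\mid h$.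
\end{proof}

From now on, until the end of Section~\ref{sec:R}, $f,L,G$ are as in Theorem~\ref{thm:main}. As $f$ is odd, $5$ divides $4^f+1=2^{2f}+1$, so $5\in\pi(L)$ and $5\nmid f$; together with $2,3\nmid f$ this gives $f\ge 7$.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(i)] $P\cap\pi(L)=\emptyset$ and $\pi(G)=P\cup\pi(L)$.
\item[(ii)] Distinct primes of $P$ are non-adjacent in $G$, and $9\notin\omega(G)$.
\item[(iii)] $13\notin\pi(G)$.
\item[(iv)] $Soc(G)=L^{23}$, so $G/Soc(G)\cong M_{23}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) and (iii) follow from Lemma~\ref{lem:arith}, since $3,11\nmid f$, since $\pi(M_{23})=P\cup\{2,5\}$ and since $2,5\in\pi(L)$. (ii) As $L^{23}$ is a $P'$-group, an element of $G$ whose order is $9$ or a product of two distinct primes of $P$ maps to an element of the same order in $M_{23}$; but $9,21,33,69,77,161,253\notin\omega(M_{23})$. (iv) $L^{23}$ is a minimal normal subgroup of $G$, because $M_{23}$ is transitive. Its centralizer fixes every factor, hence lies in $L^{23}$ and is trivial. Any other minimal normal subgroup would meet $L^{23}$ trivially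 and centralize it.
\end{proof}

\subsection{The tests}

\begin{lemma}\label{lem:cent}
Let $X$ be a finite group with a normal $P'$-subgroup $J$ such that $X/J\cong M_{23}$. Let $s\in\{11,23\}$ and let $z\in X$ have order $s$. Then
\[
\omega(C_J(z))=\{m : s\nmid m,\ sm\in\omega(X)\}.
\]
\end{lemma}

\begin{proof}
The Sylow $s$-subgroups of $X$ have order $s$, so all subgroups of order $s$ in $X$ are conjugate. In $M_{23}$ an element of order $s$ generates its own centralizer, since $s^2\nmid|M_{23}|$ and $s$ is adjacent to no prime. Hence $C_X(z)\le\langle z\rangle J$, and so $C_X(z)=\langle z\rangle\times C_J(z)$. If $g\in X$ has order $sm$ with $s\nmid m$, then after conjugation $\langle g^m\rangle=\langle z\rangle$, so $g^s\in C_X(z)$ has order $m$ prime to $s$ and lies in $C_J(z)$. Conversely, if $g\in C_J(z)$ has order $m$, then $s\nmid m$ as $J$ is a $P'$-group, and $zg$ has order $sm$.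
\end{proof}

Apply this to $X=G$ and $J=L^{23}$. By Sylow's theorem we may take $z\in M_{23}$, and then $C_{L^{23}}(z)$ consists of the tuples that are constant on the cycles of $z$. So it is isomorphic to $L$ for $s=23$ and to $L^3$ for $s=11$. The right-hand side in Lemma~\ref{lem:cent} depends only on $\omega(X)$. Hence, \emph{if $X$ and $J$ are as in Lemma~\ref{lem:cent} and $\omega(X)=\omega(G)$, then for $x,y\in X$}
\begin{equation}\label{eq:tests}
\omega(C_J(x))=\omega(L)\ \text{ if }|x|=23,\qquad \omega(C_J(y))=\omega(L^3)\ \text{ if }|y|=11.
\end{equation}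
We call these the \emph{test at $23$} and the \emph{test at $11$}.

To use the test at $11$ we fix primes $p_i\mid n_i$, $i=1,2,3,4$, and say that the primes dividing $n_i$ are \emph{of class $i$}. Each prime of $\pi(L)$ is of exactly one class. The order of an element of $L$ involves primes of at most one class. Therefore
\begin{equation}\label{eq:four}
\begin{aligned}
&\text{no element of }\omega(L^3)\text{ is divisible by primes of all four classes},\\
&\text{but } p_ip_jp_k\in\omega(L^3)\text{ for distinct } i,j,k.
\end{aligned}
\end{equation}

\subsection{Two kinds of competitors}\label{subsec:examples}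

Let $f=7$, so $L=Sz(128)$ and $n_1,\dots,n_4$ are $4,\ 127,\ 145=5\cdot 29,\ 113$.

\begin{example}\label{ex:direct}
Let $X=M_{23}\times L^k$, $k\ge1$, with $J=L^k$. Then $J$ centralizes all elements of order $23$ and $11$, so the two tests say $\omega(L^k)=\omega(L)$ and $\omega(L^k)=\omega(L^3)$. Since $2\cdot127\in\omega(L^3)\setminus\omega(L)$, they cannot both hold. For $k=1$ the test at $23$ is passed, and it is the test at $11$ that detects that $X$ is not isospectral to $G$: for example, $11\cdot(2\cdot127\cdot113)\in\omega(G)\setminus\omega(X)$.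
\end{example}

\begin{example}\label{ex:module}
Next, try to extend $G$ by a module. Let $V_0$ be the module of vectors with coordinate sum $0$ in the permutation module $\mathbb F_2^{23}$ of $M_{23}$, and let $X=V_0\rtimes G$ with $L^{23}$ acting trivially on $V_0$, so $J=V_0\times L^{23}$. An element $x\in M_{23}$ of order $23$ fixes only the constant vectors of $\mathbb F_2^{23}$, and of these only $0$ lies in $V_0$; so $C_J(x)\cong L$ and the test at $23$ is passed. (With the full module $\mathbb F_2^{23}$ it would fail: the nonzero constant vector and an element of order $127$ in $C_{L^{23}}(x)\cong L$ give $2\cdot127\in\omega(C_J(x))\setminus\omega(L)$.) Now let $y\in M_{23}$ have order $11$. The vector $v\in V_0$ equal to $1$ on the two $11$-cycles of $y$ and $0$ at its fixed point is fixed by $y$. It commutes with an element $z\in C_{L^{23}}(y)\cong L^3$ of order $127\cdot5\cdot113$. So $2\cdot127\cdot5\cdot113\in\omega(C_J(y))$, which involves all four classes, and by \eqref{eq:four} the test at $11$ fails.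
\end{example}

In the second example, $x$ had no nonzero fixed vector and $y$ had one. The next section shows that this is no accident.

\section{Fixed points forced by fixed-point-free action}\label{sec:fixed}

\begin{lemma}\label{lem:fixed}
Let $Q\langle g\rangle$ be a group, where $Q\ne 1$ is a normal elementary abelian $w$-subgroup, $g$ has prime order $s\ne w$, and $C_Q(g)=1$. Suppose that $Q\langle g\rangle$ acts on an elementary abelian $p$-group $V\ne 1$, where $p\ne w$, and that $C_V(Q)=1$. Then $C_V(g)\ne 1$.
\end{lemma}

Note that $p=s$ is allowed, and that the action on $V$ need not be faithful.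

\begin{proof}
Write $V$ additively and extend scalars to $k=\overline{\mathbb F}_p$. As $p\ne w$ and $Q$ is abelian, $V\otimes k=\bigoplus_\lambda V_\lambda$ is the sum of the weight spaces $V_\lambda=\{v: av=\lambda(a)v \text{ for all } a\in Q\}$ over characters $\lambda:Q\to k^*$. Fixed-point spaces are kernels of linear maps, so they commute with extension of scalars. Hence $C_{V\otimes k}(Q)=0$, and only characters $\lambda\ne 1$ occur.

The element $g$ permutes the weight spaces, mapping $V_\lambda$ to $V_{g\lambda}$ with $(g\lambda)(a)=\lambda(g^{-1}ag)$. Suppose $g\lambda=\lambda$. Then $\lambda$ is trivial on $[Q,g]$. The map $a\mapsto [a,g]$ is an endomorphism of the abelian group $Q$ with kernel $C_Q(g)=1$, so $[Q,g]=Q$ and $\lambda=1$, a contradiction. So every orbit of $\langle g\rangle$ on the weights has length $s$. For $0\ne v\in V_\lambda$, the vector $\sum_{i=0}^{s-1}g^iv$ is a sum of nonzero vectors from distinct weight spaces, hence nonzero, and it is fixed by $g$. Thus $C_V(g)\otimes k=C_{V\otimes k}(g)\neq 0$.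
\end{proof}

\section{The top of the group}\label{sec:top}

Let $H$ be a finite group with $\omega(H)=\omega(G)$. Then $\pi(H)=\pi(G)=P\cup \pi(L)$. Put
\[
J=O_{P'}(H),\qquad H^*=H/J .
\]
Then $O_{P'}(H^*)=1$, $P\subseteq\pi(H^*)$ and $\pi(J)\subseteq\pi(L)$. By Lemma~\ref{lem:G}(ii), in every section of $H$ distinct primes of $P$ are non-adjacent and there is no element of order $9$; we refer to this as \emph{non-adjacency}.

\begin{proposition}\label{prop:top}
$H/J\cong M_{23}$.
\end{proposition}

The difficulty is that $H^*$ might be built from many pieces, with the four primes of $P$ spread over different chief factors, possibly abelian ones. Non-adjacency together with Lemma~\ref{lem:fixed} forces all four primes into one simple group. The following proposition, proved in Section~\ref{sec:simple}, then identifies that group.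

\begin{proposition}\label{prop:simple}
Let $T$ be a nonabelian simple group such that $9\notin\omega(T)$ and distinct primes of $P\cap\pi(T)$ are non-adjacent in $T$.
\begin{enumerate}
\item[(1)] If $P\subseteq\pi(T)$, then $T\cong M_{23}$.
\item[(2)] If $P_1\subseteq P\cap\pi(T)$ and $|P_1|=3$, then $T$ has a Frobenius subgroup $W{:}\langle g\rangle$, where $W$ is an elementary abelian $w$-group, $|g|=s$, and $w\ne s$ lie in $P_1$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:top}]
\textbf{(a) $O_r(H^*)=1$ for all $r\in P$.} Suppose $O_r(H^*)\ne 1$. Put $V=\Omega_1(Z(O_r(H^*)))$, a nontrivial normal elementary abelian $r$-subgroup, and $P_1=P\setminus\{r\}$. By non-adjacency,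
\begin{equation}\label{eq:nofix}
\text{an element of } H^* \text{ of order } s\in P_1 \text{ has no nontrivial fixed points on } V.
\end{equation}
We look for a group as in Lemma~\ref{lem:fixed} made of primes of $P_1$; it would contradict \eqref{eq:nofix}. Let $B=O_{P_1'}(H^*)\ge V$. As $P_1\subseteq\pi(H^*)$, $B\ne H^*$; let $N/B$ be a minimal normal subgroup of $H^*/B$. By the choice of $B$, some $s\in P_1$ divides $|N|$.

Suppose that some $s'\in P_1$ does not divide $|N|$. Let $S$ be a Sylow $s$-subgroup of $N$. By the Frattini argument $H^*=N\,N_{H^*}(S)$, and as $s'$ divides $|H^*|$ but not $|N|$, there is $g\in N_{H^*}(S)$ of order $s'$. By non-adjacency $C_S(g)=1$. Put $Q=\Omega_1(Z(S))$. Then $C_Q(g)=1$, and $C_V(Q)=1$ by \eqref{eq:nofix}. Lemma~\ref{lem:fixed} gives $C_V(g)\ne 1$, against \eqref{eq:nofix}.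

So $P_1\subseteq\pi(N)$. Since $B$ is a $P_1'$-group, all three primes of $P_1$ divide $|N/B|$, so $N/B=T_1\times\dots\times T_n$ with all $T_i$ isomorphic to one nonabelian simple group $T$ and $P_1\subseteq\pi(T)$. If $n\ge 2$, then elements of different orders from $P_1$ in $T_1$ and $T_2$ commute, against non-adjacency. So $N/B\cong T$. By Proposition~\ref{prop:simple}(2), $T$ contains a Frobenius group $W{:}\langle g\rangle$ with $w,s\in P_1$. As $B$ is a $P_1'$-group, (F2) gives an isomorphic subgroup of $N$, again denoted $W{:}\langle g\rangle$. By \eqref{eq:nofix}, $C_V(W)=1$, so Lemma~\ref{lem:fixed} gives $C_V(g)\ne 1$, against \eqref{eq:nofix}.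

\textbf{(b) The primes of $P$ lie in one simple group.} Let $N$ be a minimal normal subgroup of $H^*$. By (a) and $O_{P'}(H^*)=1$, $N=T_1\times\dots\times T_n$ with $T_i\cong T$ nonabelian simple and $P\cap\pi(T)\ne\emptyset$. We claim $P\subseteq\pi(T)$.

Suppose $s'\in P\setminus\pi(T)$. Let $s\in P\cap\pi(T)$ and let $g\in H^*$ have order $s'$. If $g$ moves some $T_i$, take $t\in T_i$ of order $s$; the product of the $s'$ commuting elements $t^{g^j}$, $0\le j<s'$, has order $s$ and is centralized by $g$, against non-adjacency. So $g$ normalizes every $T_i$, and it centralizes none, again because $s\in \pi(T_i)$. Thus $g$ induces on $T_1\cong T$ an automorphism $\alpha$ of odd prime order $s'$, and as $s'\nmid|T|$, $s'$ divides $|Out(T)|$. For alternating and sporadic groups and for ${}^2F_4(2)'$ the order of $Out(T)$ divides $4$. So $T$ is of Lie type and $T\neq{}^2F_4(2)'$.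

\emph{Case $T=Sz(2^h)$.} Then $3\in P\setminus\pi(T)$, and we may take $s'=3$. Then $3$ divides $|Out(T)|=h$, so $13\in\pi(T)\subseteq\pi(G)$ by Lemma~\ref{lem:arith}, against Lemma~\ref{lem:G}(iii).

\emph{Case $T$ not a Suzuki group.} Then $3\in\pi(T)$ by (F4), so $s'\in\{7,11,23\}$. The idea is that $\alpha$ is, up to conjugacy, a field automorphism, and that its centralizer contains a group of the same type over a subfield, hence an element of order $3$.

Recall from \cite{GLS3} that $Aut(T)=\mathrm{Inndiag}(T)\rtimes D$, where $D$ has a cyclic normal subgroup $\Phi$ of field automorphisms with $D/\Phi$ a $\{2,3\}$-group, and that $|\mathrm{Inndiag}(T):T|$ is the order of the center of the universal group of the type of $T$. We choose the type of $T$ so that the universal group is perfect (that is, we view ${}^2G_2(3)'$ and $G_2(2)'$ as $L_2(8)$ and $U_3(3)$; $Sp_4(2)'\cong A_6$ has already been excluded). Then it is a perfect central extension of $T$, so the index divides the order of the Schur multiplier, whose prime divisors divide $|T|$; hence $\pi(\mathrm{Inndiag}(T))=\pi(T)$. In particular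 $s'\nmid|\mathrm{Inndiag}(T)|$, so $\alpha$ has an image of order $s'$ in $D$. As $s'\geq7$, this image generates the unique subgroup $\langle\varphi\rangle$ of order $s'$ of $\Phi$. Both $\langle\alpha\rangle$ and $\langle\varphi\rangle$ are Sylow $s'$-subgroups of $\mathrm{Inndiag}(T)\langle\varphi\rangle$, so they are conjugate in $Aut(T)$.

Since $s'\ge 7$ is prime to the order of the twist, $T$ is defined over a field of order $q_0^{s'}$ for some $q_0$, and $\varphi$ centralizes the image in $T$ of the universal group of the same Lie type over $\mathbb F_{q_0}$. The order of this image is divisible by $3$: for types other than ${}^2G_2$ and ${}^2F_4$ (and ${}^2B_2$, excluded here) it contains the quotient of some $SL_2(q_0)$ by a central subgroup, of order at most $2$, and $3$ divides $|SL_2(q_0)|=q_0(q_0^2-1)$; and $3$ divides the orders of ${}^2G_2(q_0)$ and ${}^2F_4(q_0)$. So $\varphi$, and with it $\alpha$, centralizes an element of order $3$ of $T$, and $3s'\in\omega(H^*)$, against non-adjacency.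

\textbf{(c) Conclusion.} So $P\subseteq\pi(T)$. As in (a), $n=1$, and $N=T\cong M_{23}$ by Proposition~\ref{prop:simple}(1). If $C_{H^*}(N)\ne 1$, it contains a minimal normal subgroup of $H^*$, whose order is divisible by some $s\in P$ because $O_{P'}(H^*)=1$. An element of order $s$ in it commutes with elements of $N$ of order in $P\setminus\{s\}$, against non-adjacency. So $N\le H^*\le Aut(M_{23})=M_{23}$, and $H^*\cong M_{23}$.
\end{proof}

In particular, $H$ and $J$ satisfy the hypotheses of Lemma~\ref{lem:cent}, and the tests \eqref{eq:tests} apply to $H$.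

\section{The simple factors}\label{sec:bottom}

Let $x\in H$ have order $23$, and let $R$ be the solvable radical of $J$. Write bars for images in $\bar H=H/R$. The aim of this section is $\bar H\cong G$.

\subsection{The test at \texorpdfstring{$23$}{23}}

By the test at $23$, $\omega(C_J(x))=\omega(L)$, so $C_J(x)\cong L$ by Shi's theorem (F6). The subgroup $C_R(x)$ is normal in $C_J(x)$ and solvable. Hence
\begin{equation}\label{eq:CR}
C_R(x)=1,\quad\text{and } R \text{ is nilpotent}
\end{equation}
by Thompson's theorem (F3). By (F1), $C_{\bar J}(x)=C_J(x)R/R\cong L$; in particular $\bar J\ne 1$.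

As $\bar J$ has trivial solvable radical, $M_0=Soc(\bar J)$ is a direct product of nonabelian simple groups and $C_{\bar J}(M_0)=1$. The element $x$ permutes the simple factors of $M_0$ in orbits of length $1$ or $23$, and $C_{M_0}(x)$ is the direct product of the fixed-point groups of $x$ on the orbit products. Each of these is nontrivial: for length $1$ because $x$ centralizes the factor or Thompson's theorem applies, and for length $23$ because it is a diagonal subgroup isomorphic to a factor. On the other hand $1\ne C_{M_0}(x)\trianglelefteq C_{\bar J}(x)\cong L$, and $L$ is simple. So there is exactly one orbit, and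
\begin{equation}\label{eq:CM}
C_{M_0}(x)=C_{\bar J}(x)\cong L .
\end{equation}

\subsection{The orbit has length \texorpdfstring{$23$}{23}}

Suppose that the orbit has length $1$, that is, $M_0$ is simple. As in Example~\ref{ex:direct}, the test at $11$ must yield a contradiction. The new difficulty is that the two missing copies of $L$ could be imitated by $R$. We first show that $\bar H\cong M_{23}\times L$.

Let $Z=C_{\bar H}(M_0)$. Then $Z\cap\bar J=1$, and $\bar H/ZM_0$ embeds in $Out(M_0)$, which is solvable. As $\bar H/\bar J\cong M_{23}$ is simple, $Z\bar J$ is $\bar J$ or $\bar H$. If $Z\bar J=\bar J$, then $Z=1$ and $\bar H/M_0$ is solvable, although it has the quotient $M_{23}$, a contradiction. So $\bar H=Z\times\bar J$ and $Z\cong M_{23}$. Since $11$ and $23$ do not divide $|\bar J|$, all elements of order $11$ or $23$ of $\bar H$ lie in $Z$ and centralize $\bar J$. In particular $\bar J=C_{\bar J}(x)\cong L$.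

Let $y\in H$ have order $11$, and put $D=C_J(y)$ and $R_0=D\cap R=C_R(y)$, a nilpotent group. By (F1), $D/R_0\cong C_{\bar J}(y)=\bar J\cong L$, and by the test at $11$, $\omega(D)=\omega(L^3)$.

\emph{Exactly three of the primes $p_i$ divide $|R_0|$.} Let $i,j,k$ be distinct and let $g\in D$ have order $p_ip_jp_k$, which exists by \eqref{eq:four}. Its image in $D/R_0\cong L$ has order divisible by at most one of the three primes, so at least two of them divide $|R_0|$. As this holds for all triples, at most one of $p_1,\dots,p_4$ does not divide $|R_0|$. If all four did divide it, then $p_1p_2p_3p_4\in\omega(R_0)\subseteq\omega(L^3)$ by nilpotency, against \eqref{eq:four}. So, after renumbering the classes, $p_1,p_2,p_3$ divide $|R_0|$ and $p_4\nmid|R_0|$.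

\emph{An element of order $p_4$ commutes with elements of order $p_1$, $p_2$ and $p_3$ in $R_0$.} Let $\{i,j\}\subset\{1,2,3\}$, $i\ne j$, and let $g\in D$ have order $p_ip_jp_4$. The $p_4$-part $z$ of $g$ has nontrivial image in $D/R_0\cong L$, so the image of $g$ has order exactly $p_4$, and the $p_i$- and $p_j$-parts of $g$ lie in $R_0$. Thus $z$ has nontrivial fixed points on $O_{p_i}(R_0)$ and on $O_{p_j}(R_0)$.

The element $z$ depends on $\{i,j\}$, but all subgroups of order $p_4$ of $D$ are conjugate. Indeed, this holds in $L$, by (F5): the Sylow $p_4$-subgroup is cyclic, or $p_4=2$ and there is one class of involutions. So two subgroups of order $p_4$ of $D$ can be conjugated so as to have the same image in $D/R_0$; both are then Sylow subgroups of the same group $R_0\langle z\rangle$, as $p_4\nmid|R_0|$. Using $\{1,2\}$ and $\{1,3\}$, we see that one element $z$ of order $p_4$ has nontrivial fixed points on $O_{p_i}(R_0)$ for $i=1,2,3$. Since $R_0$ is nilpotent, these subgroups commute with each other, so $p_1p_2p_3p_4\in\omega(D)=\omega(L^3)$, against \eqref{eq:four}.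

\subsection{\texorpdfstring{$H/R\cong G$}{H/R is isomorphic to G}}

So $M_0=L_1\times\dots\times L_{23}$, the factors are permuted transitively by $x$, and $L_i\cong C_{M_0}(x)\cong L$ by \eqref{eq:CM}. The image of $\bar H$ in $S_{23}$ is transitive of prime degree, hence primitive. The image of $\bar J$ is normal in it and, as $23\nmid|\bar J|$, intransitive; so it is trivial. Since $\bar H/\bar J\cong M_{23}$ is simple and $x$ acts nontrivially, the kernel of the action is $\bar J$. Thus $M_{23}$ acts faithfully and transitively on the $23$ factors, and as its subgroups of index $23$ form one class, this is the natural action. The group $C_{\bar H}(M_0)$ fixes all factors, so it lies in $C_{\bar J}(M_0)=1$. Hence $\bar H$ embeds in $Aut(M_0)=Aut(L)\wr S_{23}$, and we may assume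
\[
M_0\le\bar H\le A:=Aut(L)\wr M_{23},\qquad A/M_0= E\rtimes M_{23},\quad E=C_f^{23},
\]
with $\bar J/M_0=(\bar H/M_0)\cap E$, since $\bar J$ is the kernel of the action on the factors.

Here $\gcd(f,|L|)=1$ is used. Let $p$ be a prime divisor of $f$. If $p\in P$, then $p\nmid|J|$, since $J$ is a $P'$-group. If $p\notin P$, then, as $p\notin\pi(L)$, we have $p\notin P\cup\pi(L)=\pi(H)$. In both cases $p\nmid|J|$. Therefore $\bar J/M_0=1$, and $\bar H/M_0\cong M_{23}$ is a complement to $E$ in $E\rtimes M_{23}$. The module $E$ is induced from the trivial $M_{22}$-module $C_f$, so by Shapiro's lemma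
\[
H^1(M_{23},E)\cong H^1(M_{22},C_f)=\mathrm{Hom}(M_{22},C_f)=0,
\]
and all complements to $E$ are conjugate. So $\bar H$ is conjugate in $A$ to $L\wr M_{23}$, that is, $\bar H\cong G$. Moreover $\bar J=M_0$.

\section{The radical is trivial}\label{sec:R}

Suppose $R\ne 1$, and let $V=R/N$ be a chief factor of $H$. It is an elementary abelian $p$-group with $p\in\pi(J)\subseteq\pi(L)$. As $V$ is abelian, $R$ acts trivially on it, so $\bar H$ acts on $V$. By (F1) and \eqref{eq:CR}, $C_V(x)=1$. We first reduce to the situation of Example~\ref{ex:module}, in which $M_0$ acts trivially, and then repeat its computation.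

\emph{$M_0$ acts trivially on $V$.} Otherwise $M_0$, being minimal normal in $\bar H\cong G$, acts faithfully. Choose a prime $u\in\pi(L)$, $u\ne p$; note that $u\neq23$. Let $U_1\le L_1$ have order $u$ and put
\[
U=\prod_{i=0}^{22}U_1^{x^i}\cong C_u^{23},\qquad W=[U,x] .
\]
As $x$ permutes the $23$ factors transitively, it does not centralize $U$, so $W\ne1$. By (F1), $U=C_U(x)\times W$, so $C_W(x)=1$, and $V=C_V(W)\times[V,W]$, so $C_{[V,W]}(W)=1$. The subgroup $[V,W]$ is $x$-invariant, and it is nontrivial because $M_0$ acts faithfully. Lemma~\ref{lem:fixed}, with $Q=W$ and $g=x$, acting on $[V,W]$, gives $C_V(x)\ne 1$, a contradiction.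

\emph{$J/N$ is a direct product.} As $J/R=M_0$, the group $J$ centralizes $V$, and $J/N$ is a central extension of $V$ by $M_0\cong L^{23}$. Let $Y=(J/N)'$. Since $L^{23}$ is perfect, $J/N=VY$, and therefore $Y=(VY)'=Y'$ is perfect. So $Y$ is a perfect central extension of $L^{23}$ with kernel $V\cap Y$. Since $L$ is perfect with trivial Schur multiplier (F5), $L^{23}$ has trivial Schur multiplier, and $V\cap Y=1$. Thus $J/N=V\times Y$, and the natural map $Y\to M_0$ is an isomorphism that commutes with the action of $H$.

\emph{All four classes appear.} Since $J$ is a $\{11,23\}'$-group and $H/J\cong M_{23}$ contains a Frobenius group $23{:}11$, (F2) gives a Frobenius subgroup $\langle x'\rangle{:}\langle y\rangle\cong 23{:}11$ of $H$. The Sylow $23$-subgroups $\langle x'\rangle$ and $\langle x\rangle$ of $H$ are conjugate, so $C_V(x')=1$. Lemma~\ref{lem:fixed}, with $Q=\langle x'\rangle$ and $g=y$, gives an element $v\ne 1$ in $C_V(y)$. All subgroups of order $11$ in $\bar H\cong G$ are conjugate, so $C_Y(y)\cong C_{M_0}(y)\cong L^3$. Let $p$ be of class $i$, let $j,k,l$ be the other three classes,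 and let $z\in C_Y(y)$ have order $p_jp_kp_l$. In $H/N$ the elements $y$, $v$, $z$ commute pairwise and have pairwise coprime orders, so
\[
11\cdot p\,p_jp_kp_l\in\omega(H/N)\subseteq\omega(H)=\omega(G).
\]
By Lemma~\ref{lem:cent} for $G$, with $s=11$, this means $p\,p_jp_kp_l\in\omega(L^3)$, against \eqref{eq:four}.

Hence $R=1$ and $H\cong G$. Together with Lemma~\ref{lem:G}(iv), this proves Theorem~\ref{thm:main}, except for the proof of Proposition~\ref{prop:simple}, to which we turn.

\section{Simple groups in which \texorpdfstring{$3,7,11,23$}{3, 7, 11, 23} are non-adjacent}\label{sec:simple}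

We prove Proposition~\ref{prop:simple}. Both parts assume $|P\cap\pi(T)|\ge 3$. Then at least two of $7,11,23$ divide $|T|$, and hence at least one of $11,23$ does. By Lemma~\ref{lem:arith}, $3$ and $11$ do not divide the order of a Suzuki group, so $T$ is not a Suzuki group, and $3\in\pi(T)$ by (F4). Throughout, $c$ denotes an element of $\{7,11,23\}\cap\pi(T)$; so there are at least two possible values of $c$, and
\begin{equation}\label{eq:dagger}
\text{every } c \text{ is non-adjacent to } 3 \text{ in } T.
\end{equation}
The strategy is the following. In a group of large rank, an element of order $c$ commutes with some $SL_2(q)$, whose order $q(q^2-1)$ is always divisible by $3$. For classical groups the exceptions are elements of order $c$ acting irreducibly on (almost) the whole natural module; a given group of large rank has room for at most one such $c$, while we have two. The hypothesis $9\notin\omega(T)$ deals with characteristic $3$ and with some cases where scalars of order $3$ interfere. Only the groups $L_2(q)$, $L_3(q)$, $U_3(q)$ and a few sporadic groups need part (2); all other groups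 turn out not to satisfy our assumptions.

\subsection{Alternating and sporadic groups}

If $T=A_m$, then $m\ge 11$, because $11$ or $23$ divides $|T|$, and a product of disjoint cycles of lengths $3$ and $7$ gives $21\in\omega(T)$, a contradiction.

The sporadic groups whose order is divisible by at least two of $7,11,23$ are
\[
M_{22},M_{23},M_{24},J_1,J_4,HS,McL,Suz,O'N,Co_1,Co_2,Co_3,Fi_{22},Fi_{23},Fi_{24}',HN,Ly,B,M .
\]
All of them except $M_{22},M_{23},J_1,HS,O'N$ contain elements of order $9$ or $21$ \cite{ATLAS} and are excluded. For $T\in\{M_{22},J_1,HS,O'N\}$ we have $P\cap\pi(T)=\{3,7,11\}$. So (1) does not arise, and in (2) $P_1=\{3,7,11\}$. Since $M_{22}>L_3(4)>L_3(2)>7{:}3$, $J_1>7{:}6$, $HS>M_{22}$ and $O'N>J_1$, all four contain a Frobenius group $7{:}3$, which proves (2). Finally, $M_{23}$ contains $7{:}3$ and $23{:}11$, and every $3$-subset $P_1$ of $P$ contains $\{3,7\}$ or $\{11,23\}$. So (1) and (2) hold for sporadic $T$.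

From now on $T$ is of Lie type over $\mathbb F_q$, of characteristic $\ell$.

\subsection{The groups \texorpdfstring{$L_2(q)$}{L2(q)}}

$T$ has cyclic subgroups of orders $(q\pm1)/\gcd(2,q-1)$, so two odd primes dividing the same one of the numbers $q-1$, $q+1$ are adjacent. Hence $|P\cap\pi(T)|=3$, and $P\cap\pi(T)$ consists of $\ell$, one divisor $s$ of $q-1$ and one divisor of $q+1$. So (1) does not arise, and in (2) $P_1=P\cap\pi(T)$. In the Borel subgroup, the image of $\mathrm{diag}(\lambda,\lambda^{-1})$ with $|\lambda|=s$ acts on the root group $E_q\cong\mathbb F_q$ as multiplication by $\lambda^{\pm2}\ne 1$. So it generates with $E_q$ a Frobenius group $E_q{:}s$, with $\ell,s\in P_1$, and (2) holds.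

\subsection{Linear and unitary groups: notation}

We treat $L_n(q)$ and $U_n(q)$, $n\ge 3$, together. For $\varepsilon=\pm$, also read as $\pm1$, let $GL_n^\varepsilon(q)$ be $GL_n(q)$ for $\varepsilon=+$ and $GU_n(q)$ for $\varepsilon=-$, and similarly $SL_n^\varepsilon(q)$ and $L^\varepsilon_n(q)$. Recall that
\[
|SL_n^\varepsilon(q)|=q^{n(n-1)/2}\prod_{i=2}^n(q^i-\varepsilon^i),
\]
that determinants and scalars in $GL_n^\varepsilon(q)$ lie in a cyclic group of order $q-\varepsilon$, that the center of $SL_n^\varepsilon(q)$ has order $\gcd(n,q-\varepsilon)$, and that $SL_2^\varepsilon(q)\cong SL_2(q)$. We embed $GL_{m}^\varepsilon(q)$ in $SL_n^\varepsilon(q)$, $m<n$, by $a\mapsto\mathrm{diag}(a,\det a^{-1},1,\dots,1)$, with respect to an orthonormal basis if $\varepsilon=-$. For even $e$, $GL_e^\varepsilon(q)$ contains a cyclic subgroup of order $q^e-1$: it is $GL_1(q^e)\le GL_e(q)$ for $\varepsilon=+$, and $GL_1(q^e)\le GL_{e/2}(q^2)\le GU_e(q)$ for $\varepsilon=-$. For $c\ne\ell$ let $e=e(c)$ be the order of $\varepsilon q$ modulo $c$. Then $c\mid q^i-\varepsilon^i$ if and only if $e\mid i$, and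 $e\mid c-1$.

\subsection{The groups \texorpdfstring{$L_3(q)$}{L3(q)} and \texorpdfstring{$U_3(q)$}{U3(q)}}

Let $T=L_3^\varepsilon(q)$. The center of $SL_3^\varepsilon(q)$ has order $1$ or $3$.

If $c\mid q-\varepsilon$, then $\mathrm{diag}(\lambda,\lambda,\lambda^{-2})$ with $|\lambda|=c$ commutes with a subgroup $SL_2^\varepsilon(q)$, which contains a non-scalar element of order $3$. So $c$ is adjacent to $3$ in $T$, against \eqref{eq:dagger}. Since $c$ divides $|SL_3^\varepsilon(q)|$, it is of one of the following types:
\begin{itemize}
\item[($\alpha$)] $c=\ell$;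
\item[($\beta$)] $e(c)=2$, that is, $c\mid q+\varepsilon$;
\item[($\gamma$)] $e(c)=3$; then $3\mid c-1$, so $c=7$.
\end{itemize}
Two primes of type ($\beta$) divide the order $q^2-1$ of a cyclic subgroup of $GL_2^\varepsilon(q)<SL_3^\varepsilon(q)$, and would be adjacent in $T$. So different $c$ have different types.

\emph{Part (1).} Suppose $7,11,23$ all occur. Then $7$ has type ($\gamma$), and one of $11,23$ is $\ell$ while the other has type ($\beta$).

Let $\varepsilon=+$. If $\ell=23$, then $q\equiv 1\pmod{11}$, so $11$ is not of type ($\beta$), a contradiction. Let $\ell=11$ and $q=11^g$. The order of $11$ modulo $23$ is $22$, since $11^2\equiv 6$ and $11$ is not a square modulo $23$. So type ($\beta$) for $23$ means $22/\gcd(22,g)=2$, and $g$ is odd. Then $q\equiv-1\pmod 3$, so $3$ and $23$ both divide $q+1$; the center of $SL_3(q)$ is trivial, and the cyclic subgroup of order $q^2-1$ gives $69\in\omega(T)$, a contradiction.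

Let $\varepsilon=-$. Then $-q$ has order $3$ modulo $7$, so $q$ has order $6$. But $q$ is a power of $11$ or of $23$, and both have order $3$ modulo $7$, a contradiction. So (1) does not arise.

\emph{Part (2).} Suppose first that $P_1$ contains primes of both types ($\alpha$) and ($\beta$), that is, $\ell\in P_1\cap\{7,11,23\}$ and $P_1$ contains a prime $c$ of type ($\beta$). For $\varepsilon=+$, consider the parabolic subgroup $q^2{:}GL_2(q)$ of $SL_3(q)$. An element of order $c$ of $SL_2(q)$ has no eigenvalue in $\mathbb F_q$, as $c\nmid q-1$; so it acts fixed-point-freely on $E_{q^2}$ and we obtain a Frobenius group $E_{q^2}{:}c$. For $\varepsilon=-$ we have $c\mid q-1$, and $SU_2(q)\cong SL_2(q)$ contains a Frobenius group $E_q{:}c$, the torus acting by $\lambda^{2}$. Since $\ell\ne3$, both have orders prime to $3$, so they embed in $T$.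

Otherwise $P_1\cap\{7,11,23\}$ has at least two elements, of distinct types, but not of both types ($\alpha$) and ($\beta$). So it has exactly two elements, one of them is $7$ of type ($\gamma$), and $3\in P_1$. We exhibit a Frobenius subgroup $7{:}3$ in $SL_3^\varepsilon(q)$. Having trivial center, it meets the center of $SL_3^\varepsilon(q)$ trivially and embeds in $T$.

Let $\varepsilon=+$. On the $\mathbb F_q$-space $\mathbb F_{q^3}$ take multiplications by elements $\lambda$ of order $7$, and $\sigma:y\mapsto y^q$. The determinant of the multiplication by $\lambda$ lies in $\mathbb F_q^*$ and has order dividing $7$; it is $1$ since $7\nmid q-1$. The map $\sigma$ permutes a normal basis in a $3$-cycle, so $\det\sigma=1$. Conjugation by $\sigma$ takes the multiplication by $\lambda$ to the multiplication by $\lambda^q\ne\lambda$.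

Let $\varepsilon=-$. On the $\mathbb F_{q^2}$-space $\mathbb F_{q^6}$ take the form $b(x,y)=\mathrm{Tr}(xy^{q^3})$, where $\mathrm{Tr}$ is the trace to $\mathbb F_{q^2}$. It is nondegenerate, and it is hermitian: since $\mathrm{Tr}(z)$ is unchanged when $z$ is replaced by $z^{q^2}$, we have $b(x,y)^q=\mathrm{Tr}(x^qy^{q^4})=\mathrm{Tr}(x^{q^3}y^{q^6})=b(y,x)$. An element $\lambda$ of order $7$ satisfies $\lambda^{q^3+1}=1$, as $(-q)^3\equiv1\pmod 7$; so the multiplication by $\lambda$ is an isometry. Its determinant lies in the group of order $q+1$ and has order dividing $7$; it is $1$ since $7\nmid q+1$. The $\mathbb F_{q^2}$-linear map $\sigma:y\mapsto y^{q^2}$ is an isometry, and its determinant is $1$ as before. Conjugation by $\sigma$ takes the multiplication by $\lambda$ to the multiplication by $\lambda^{q^2}\ne\lambda$, since $q$ has order $6$ modulo $7$.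

This proves Proposition~\ref{prop:simple} for $L_3(q)$ and $U_3(q)$. \emph{For all remaining types we show that $9\in\omega(T)$, or \eqref{eq:dagger} fails, or at most one of $7,11,23$ divides $|T|$. Each of these is a contradiction.}

\subsection{The groups \texorpdfstring{$L_n(q)$}{Ln(q)} and \texorpdfstring{$U_n(q)$}{Un(q)}, \texorpdfstring{$n\ge4$}{n at least 4}}

Let $T=L_n^\varepsilon(q)$, $n\ge 4$.

\emph{Case $\ell=3$.} A regular unipotent element $u$ has one Jordan block of size $n\ge 4$, so $u^3-1=(u-1)^3\ne 0$. So $|u|\ge 9$ is a power of $3$. The center of $SL_n^\varepsilon(q)$ is a $3'$-group, hence $9\in\omega(T)$.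

\emph{Case $3\mid q-\varepsilon$.} Then $9\mid q^3-\varepsilon$. Let $t\in GL_3^\varepsilon(q)$ be an element of order $9$ of the cyclic subgroup $GL_1^\varepsilon(q^3)$ of order $q^3-\varepsilon$. The elements of order $3$ of $\mathbb F_{q^3}^*$ (respectively $\mathbb F_{q^6}^*$ for $\varepsilon=-$) lie in $\mathbb F_q$ (respectively $\mathbb F_{q^2}$), so $t^3=\theta I$ is a scalar, $|\theta|=3$. Put $\hat t=\mathrm{diag}(t,\det t^{-1},1,\dots,1)\in SL_n^\varepsilon(q)$. Since $\det(t)^3=\det(t^3)=\theta^3=1$, we have $\hat t^{\,3}=\mathrm{diag}(\theta,\theta,\theta,1,\dots,1)$, which is not scalar, and $\hat t^{\,9}=1$. So $9\in\omega(T)$.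

\emph{Case $3\mid q+\varepsilon$.} Then $3\nmid q-\varepsilon$.

If $c=\ell$, then $SL_2^\varepsilon(q)\times SL_2^\varepsilon(q)\le SL_n^\varepsilon(q)$ contains commuting elements of orders $c$ and $3$ in different blocks. They are non-scalar, so $3c\in\omega(T)$, against \eqref{eq:dagger}. Let $c\ne\ell$; then $e\le n$. If $e\le n-2$, then $c$ divides $|SL^\varepsilon_{\max(e,2)}(q)|$, and $SL^\varepsilon_{\max(e,2)}(q)\times SL_2^\varepsilon(q)$ contradicts \eqref{eq:dagger} in the same way.

Suppose that $e\in\{n-1,n\}$ is even. In $GL_e^\varepsilon(q)$ there is a cyclic subgroup of order $q^e-1$. It contains an element $g$ of order $3c$, since $3\mid q^2-1\mid q^e-1$ and $c\mid(\varepsilon q)^e-1=q^e-1$. If $e=n-1$, embed $GL_{n-1}^\varepsilon(q)$ in $SL_n^\varepsilon(q)$. If $e=n$, then $\det g$ lies in a group of order $q-\varepsilon$, which is prime to $3$ and, since $e>1$, to $c$; so $\det g=1$. In both cases $g$ gives an element of order $3c$ of $SL_n^\varepsilon(q)$, and the order of the center divides $q-\varepsilon$, which is prime to $3c$. So $3c\in\omega(T)$, against \eqref{eq:dagger}.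

Hence $e\in\{n-1,n\}$ is odd, $e\ge 3$ and $e\mid c-1\in\{6,10,22\}$. So $c=7$, $e=3$, $n=4$; or $c=11$, $e=5$, $n\in\{5,6\}$; or $c=23$, $e=11$, $n\in\{11,12\}$. For each $n$ there is at most one $c$.

\subsection{Symplectic groups}

Let $T=PSp_{2n}(q)$, $n\ge 2$. The center of $Sp_{2n}(q)$ is a $2$-group, and $Sp_{2n}(q)\ge SL_2(q)\times Sp_{2n-2}(q)$. By \eqref{eq:dagger}, $c\notin\pi(Sp_{2n-2}(q))$. So $c\ne\ell$, and $c$ divides $q^{2n}-1$ but no $q^{2i}-1$ with $1\le i<n$; that is, $q^2$ has order $n\ge 2$ modulo $c$. This order divides $(c-1)/2\in\{3,5,11\}$. So $(c,n)\in\{(7,3),(11,5),(23,11)\}$, and there is at most one $c$.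

\subsection{Orthogonal groups}

Let $V$ be a nondegenerate quadratic space over $\mathbb F_q$, of dimension $m=2n+1\ge 7$ with $q$ odd, or $m=2n\ge 8$, and let $T=P\Omega(V)$. The index of the normal subgroup $\Omega(V)$ in the isometry group $GO(V)$ and the order of the center of $\Omega(V)$ are powers of $2$, so elements of odd order of $GO(V)$ lie in $\Omega(V)$ and keep their order in $T$. Hence, if $V=V_1\perp V_2$ with $V_1,V_2$ nondegenerate, $c\in\pi(GO(V_1))$ and $3\in\pi(GO(V_2))$, then $3c\in\omega(T)$, against \eqref{eq:dagger}. Recall that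
\[
|GO_{2k}^{\delta}(q)|=2q^{k(k-1)}(q^k-\delta)\prod_{i=1}^{k-1}(q^{2i}-1)\ \ (k\ge 1,\ \delta=\pm1),\qquad |GO_3(q)|=2q(q^2-1)\ \ (q\text{ odd}).
\]
So $3$ divides $|GO(V_2)|$ whenever $\dim V_2\ge 3$ is odd or $\dim V_2\ge 4$ is even, because then $V_2$ contains a nondegenerate subspace of dimension $3$, respectively $4$. For $2k<m$, the space $V$ contains nondegenerate $2k$-dimensional subspaces of both types $\delta$, with nondegenerate complements: take the orthogonal sum of a space of type $\delta$ with a space of dimension $m-2k$ of suitable discriminant, respectively type.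

If $c=\ell$, take $V_1$ of dimension $4$ and of plus type; then $\dim V_2\ge 3$, respectively $\ge 4$, a contradiction. So $c\ne\ell$. Let $k$ be the order of $q^2$ modulo $c$; then $k\le n$ and $k\mid(c-1)/2\in\{3,5,11\}$. As $c$ is an odd prime dividing $q^{2k}-1$, it divides $q^k-\delta$ for some $\delta=\pm1$, hence $|GO_{2k}^{\delta}(q)|$.

\emph{Case $m=2n+1$.} If $k<n$, take $V_1$ of dimension $2k$ and type $\delta$; then $\dim V_2\ge 3$ is odd, a contradiction. So $k=n\ge 3$, and $(c,n)\in\{(7,3),(11,5),(23,11)\}$: at most one $c$.

\emph{Case $m=2n$.} If $k\le n-2$, take $V_1$ as before; then $\dim V_2\ge 4$ is even, a contradiction. So $k\in\{n-1,n\}$ and $k\ge 3$; hence $c=7$, $n=4$; or $c=11$, $n\in\{5,6\}$; or $c=23$, $n\in\{11,12\}$: at most one $c$.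

\subsection{Exceptional groups}

The groups ${}^2G_2(q)$, $q\ge 27$, have elements of order $9$, and $|{}^2F_4(2)'|=2^{11}\cdot3^3\cdot5^2\cdot13$. In the remaining cases let $c\in\{11,23\}\cap\pi(T)$, which exists, and let $\mathrm{ord}_c(q)$ be the order of $q$ modulo $c$ if $c\ne\ell$. It divides $c-1\in\{10,22\}$.

\emph{${}^2F_4(q)$, $q=2^h\ge 8$, $h$ odd.} The order is $q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$, so $\mathrm{ord}_c(q)$ divides $12$, hence $2$, and $c\mid q^2-1$. Since $T\ge Sp_4(q)\ge SL_2(q)\times SL_2(q)$ (Malle), \eqref{eq:dagger} fails.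

\emph{$G_2(q)$ $(q>2)$, ${}^3D_4(q)$, $F_4(q)$, $E_6(q)$, ${}^2E_6(q)$, $E_7(q)$, $E_8(q)$.} A fundamental subgroup $SL_2(q)$ commutes with a subgroup $C_0$ of type
\[
SL_2(q),\quad SL_2(q^3),\quad Sp_6(q),\quad SL_6(q),\quad SU_6(q),\quad Spin_{12}^+(q),\quad E_7(q)
\]
respectively, up to quotients by central $\{2,3\}$-subgroups (\cite[Ex.~3.2.4]{GLS3}; Liebeck--Saxl--Seitz, 1992). The image of the fundamental $SL_2(q)$ in $T$ has order divisible by $3$, because the kernel is central in $SL_2(q)$, of order at most $2$. So it suffices to show that $c$ divides $|C_0|$: then $c$ is adjacent to $3$, against \eqref{eq:dagger}. As $c\ge11$, we may replace $C_0$ here by the group in the list, in its universal version; that is, the central $\{2,3\}$-subgroups do not matter.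

The claim is clear if $c=\ell$. If $c\neq\ell$ and $\mathrm{ord}_c(q)\in\{1,2\}$, then $c$ divides $q^2-1$, which divides the order of every group in the list. It remains to find the other possibilities. By the order formulas, $c$ divides one of the following numbers; if $c\mid q^d-1$, then $\mathrm{ord}_c(q)$ divides $\gcd(d,c-1)$.
\begin{itemize}
\item $G_2$: $q^d-1$, $d\in\{2,6\}$; ${}^3D_4$: $d\in\{2,6,12\}$; $F_4$: $d\in\{2,6,8,12\}$. Then $\mathrm{ord}_c(q)\in\{1,2\}$.
\item $E_6$: $q^d-1$, $d\in\{2,5,6,8,9,12\}$. Then $\mathrm{ord}_c(q)\in\{1,2\}$, or it is $5$ with $c=11$ and $c\mid q^5-1$, which divides $|SL_6(q)|$.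
\item ${}^2E_6$: $q^d-1$, $d\in\{2,6,8,12\}$, or $q^d+1$, $d\in\{5,9\}$. In the latter case $\mathrm{ord}_c(q)$ divides $\gcd(2d,c-1)$ but not $d$. Then $\mathrm{ord}_c(q)\in\{1,2\}$, or it is $10$ with $c=11$ and $c\mid q^5+1$, which divides $|SU_6(q)|$.
\item $E_7$: $q^d-1$, $d\in\{2,6,8,10,12,14,18\}$; $E_8$: $d\in\{2,8,12,14,18,20,24,30\}$. Then $\mathrm{ord}_c(q)\in\{1,2\}$, or it is $5$ or $10$ with $c=11$ and $c\mid q^{10}-1$, which divides the orders of $Spin_{12}^+(q)$ and of the universal group $E_7(q)$.
\end{itemize}
This completes the proof of Proposition~\ref{prop:simple}, and with it that of Theorem~\ref{thm:main}. \qed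

\section{\texorpdfstring{$Sz(32)\wr M_{23}$}{Sz(32) wr M23} is not recognizable}\label{sec:sz32}

Let $L=Sz(32)$. By \eqref{eq:ni}, $\omega(L)$ is the set of divisors of $4$, $31$, $41$ and $25$. Here $f=5$ divides $|L|$, and we use field automorphisms of $L$ to enlarge $L\wr M_{23}$ without changing its spectrum. The reason this works is that outer automorphisms of $L$ have small orders. Let $\epsilon:Aut(L)\to Aut(L)/L\cong\mathbb Z/5$ be the natural map.

\begin{lemma}\label{lem:outer}
The order of every element of $Aut(L)\setminus L$ divides $100$.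
\end{lemma}

\begin{proof}
Let $F$ be the Steinberg endomorphism of $\mathbf G=Sp_4(\overline{\mathbb F}_2)$ with $\mathbf G^F=Sz(2)$ and $\mathbf G^{F^5}=L$. The restriction $\phi=F|_L$ has order $5$ and generates a complement to $L$ in $Aut(L)$. Let $h\in Aut(L)\setminus L$. Then $5$ divides $|h|$, so the integers prime to $|h|$ cover all nonzero residues modulo $5$. Replacing $h$ by $h^i$ with a suitable $i$ prime to $|h|$, we may assume $h=g\phi$ with $g\in L$; this does not change $|h|$.

By the Lang--Steinberg theorem, $g=a^{-1}F(a)$ for some $a\in\mathbf G$. Then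
\[
h^5=gF(g)F^2(g)F^3(g)F^4(g)=a^{-1}F^5(a).
\]
Put $b=ah^5a^{-1}=F^5(a)a^{-1}$. Using $F(a)=ag$ and $F^5(g)=g$, we get
\[
F(b)=F^5(F(a))\,F(a)^{-1}=F^5(a)\,g\cdot g^{-1}a^{-1}=b .
\]
So $h^5$ is conjugate in $\mathbf G$ to an element of $\mathbf G^F=Sz(2)\cong 5{:}4$, and $|h^5|\in\{1,2,4,5\}$. Since $5$ divides $|h|$, $|h|=5|h^5|\in\{5,10,20,25\}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sz32}]
Put $G=L\wr M_{23}$ and
\[
H_1=\Bigl\{(a_1,\dots,a_{23})\sigma\in Aut(L)\wr M_{23} : \sum_{i}\epsilon(a_i)=0\Bigr\}.
\]
This is a subgroup, since the sum is invariant under permutations of the coordinates. It contains $G$, and $|H_1|=5^{22}|G|$. So $\omega(G)\subseteq\omega(H_1)$, and it remains to show the reverse inclusion.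

Let $g=(a_1,\dots,a_{23})\sigma\in H_1$. For a cycle $\kappa$ of $\sigma$, of length $|\kappa|$, let $a_\kappa\in Aut(L)$ be the product of the $a_i$ along $\kappa$, which is determined up to conjugation. On the coordinates in $\kappa$, $g^{|\kappa|}$ has entries conjugate to $a_\kappa$. So
\begin{equation}\label{eq:order}
|g|=\mathrm{lcm}_\kappa\bigl(|\kappa|\cdot|a_\kappa|\bigr),\qquad \sum_\kappa\epsilon(a_\kappa)=0 .
\end{equation}
Conversely, for given $\sigma$ and arbitrary elements of $L$, one for each cycle, there is an element of $G$ over $\sigma$ with these cycle products: put the given element at one point of the cycle and $1$ at the others.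

Let $\mathcal Z$ be the set of cycles $\kappa$ with $\epsilon(a_\kappa)\ne 0$. If $\mathcal Z=\emptyset$, all $a_\kappa$ lie in $L$, and by \eqref{eq:order} $|g|$ is the order of an element of $G$ over $\sigma$ with the same cycle products. Suppose $\mathcal Z\ne\emptyset$. By \eqref{eq:order}, $|\mathcal Z|\ge 2$. Since $10\notin\omega(M_{23})$, either all cycle lengths of $\sigma$ are odd or all are prime to $5$. Hence there are \emph{distinct} $\kappa_2,\kappa_5\in\mathcal Z$ such that, among the cycles of $\mathcal Z$, $|\kappa_2|$ has maximal $2$-part and $|\kappa_5|$ has maximal $5$-part: one of the two conditions is satisfied by every cycle of $\mathcal Z$.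

Let $g'\in G$ be an element over $\sigma$ with cycle product of order $4$ at $\kappa_2$, of order $25$ at $\kappa_5$, trivial at the other cycles of $\mathcal Z$, and equal to $a_\kappa\in L$ at $\kappa\notin\mathcal Z$. For $\kappa\in\mathcal Z$ Lemma~\ref{lem:outer} shows that $|\kappa|\cdot|a_\kappa|$ divides $100|\kappa|$. The $2$-part of $100|\kappa|$ divides $4|\kappa_2|$, its $5$-part divides $25|\kappa_5|$, and the rest divides $|\kappa|$; so $100|\kappa|$ divides $|g'|$ by \eqref{eq:order} for $g'$. For $\kappa\notin\mathcal Z$, $|\kappa|\cdot|a_\kappa|$ divides $|g'|$ as well. So $|g|$ divides $|g'|\in\omega(G)$, and $|g|\in\omega(G)$. Thus $\omega(H_1)=\omega(G)$, while $H_1\not\cong G$.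
\end{proof}

\begin{thebibliography}{9}

\bibitem{ATLAS} \emph{ATLAS}.

\bibitem{GLS3} Gorenstein, Lyons, Solomon, \emph{The Classification of the Finite Simple Groups}, no.~3.

\bibitem{GMSVY} Maria A. Grechkoseeva, Victor D. Mazurov, Wujie Shi, Andrey V. Vasil'ev, Nanying Yang, \emph{Finite groups isospectral to simple groups}, arXiv:2111.15198 (2021).

\bibitem{Shi} Shi, Proc. AMS 114 (1992), 589--591.

\end{thebibliography}

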